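\title{Condensing ccc-spaces with a regular $G_\delta$-diagonal onto first-countable spaces}

\begin{abstract}
Buzyakova asked whether there is a ccc-space with a regular $G_\delta$-diagonal that does not condense onto a first-countable Hausdorff space. We show that the question is undecidable in ZFC. Every space of cardinality at most $\omega_1$ with a regular $G_\delta$-diagonal condenses onto a Hausdorff space with a point-countable base, and ccc-spaces with a regular $G_\delta$-diagonal have cardinality at most $2^\omega$, so under CH there is no such space. In a Cohen extension of any model of $2^\omega\ge\omega_2$ there is a zero-dimensional Hausdorff example of cardinality $\omega_2$. We also give conditions under which a space with a regular $G_\delta$-diagonal condenses onto a second-countable Hausdorff space.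
\end{abstract}

\section{Introduction}\label{sec:intro}

No separation axioms are assumed beyond those stated. A space $X$ has a \emph{regular $G_\delta$-diagonal} if there are open neighborhoods $U_n$ $(n<\omega)$ of the diagonal $\Delta_X=\{(x,x):x\in X\}$ in $X^2$ such that $\Delta_X=\bigcap_{n<\omega}\overline{U_n}$. The model case is a space that carries a continuous metric $d$: the sets $U_n=\{(x,y):d(x,y)<2^{-n}\}$ are open and $\overline{U_n}\subset\{(x,y):d(x,y)\le 2^{-n}\}$. In general one may read $(x,y)\in U_n$ as ``$x$ and $y$ are $n$-close''. The definition then says that two distinct points fail to be $n$-close for some $n$, and, because of the closure, that they fail stably: no point near $x$ is $n$-close to a point near $y$.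

A space $X$ \emph{condenses onto} a space $Z$ if there is a continuous bijection from $X$ onto $Z$. Pulling back the open sets of $Z$, we see that $X$ condenses onto a space with a given topological property if and only if the set $X$ carries a coarser topology with that property. A space with a continuous metric is a space that condenses onto a metrizable space, and it is natural to ask how much of a good coarser topology can be recovered from a regular $G_\delta$-diagonal alone.

A space is a \emph{ccc-space} if every family of pairwise disjoint nonempty open sets is countable. For ccc-spaces there is a concrete reason to hope for a coarser first-countable Hausdorff topology. In a ccc-space with a regular $G_\delta$-diagonal one can assign to every point $x$ a countable family $\mathcal N_x$ of open neighborhoods so that any two distinct points $x,y$ have disjoint neighborhoods taken from $\mathcal N_x$ and $\mathcal N_y$ (Lemma~\ref{lem:assign}). Countable local bases of a coarser first-countable Hausdorff topology would be such an assignment, so one would guess that the assignment comes from such a topology. What is missing is coherence. In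 a topology, an open set assigned to $x$ is a neighborhood of each of its other points as well, and a point may lie in uncountably many of the sets assigned to other points. The following question of Buzyakova, which we take from Gotchev's paper \cite{Gotchev}, asks whether this obstacle is real.

\medskip
\noindent\textbf{Question.} \emph{Is there a ccc-space with a regular $G_\delta$-diagonal that does not condense onto a first-countable Hausdorff space?}
\medskip

The answer depends on set theory. A base is \emph{point-countable} if every point lies in only countably many of its members; the members containing $x$ then form a countable local base at $x$, so a space with a point-countable base is first-countable. The first two theorems are theorems of ZFC.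

\begin{theorem}\label{thm:omega1}
If $|X|\le\omega_1$ and $X$ has a regular $G_\delta$-diagonal, then $X$ condenses onto a Hausdorff space with a point-countable base.
\end{theorem}

\begin{theorem}[Buzyakova \cite{Buzyakova}]\label{thm:card}
A ccc-space with a regular $G_\delta$-diagonal has cardinality at most $2^\omega$.
\end{theorem}

A space is \emph{zero-dimensional} if it has a base of clopen sets. A zero-dimensional Hausdorff space is Tychonoff, since characteristic functions of clopen sets are continuous.

\begin{theorem}\label{thm:forcing}
Let $\mathbf V$ be a model of ZFC with $2^\omega\ge\omega_2$, let $P$ be the Cohen poset defined in Section~\ref{sec:poset}, and let $G$ be $P$-generic over $\mathbf V$. In $\mathbf V[G]$ there is a zero-dimensional Hausdorff ccc-space $X$ with $|X|=\omega_2$ and with a regular $G_\delta$-diagonal that does not condense onto a first-countable Hausdorff space.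
\end{theorem}

\begin{corollary}\label{cor:indep}
Under CH, every ccc-space with a regular $G_\delta$-diagonal condenses onto a first-countable Hausdorff space. If ZFC is consistent, then the existence of a ccc-space with a regular $G_\delta$-diagonal that does not condense onto a first-countable Hausdorff space is independent of ZFC.
\end{corollary}

\begin{proof}
Under CH, Theorem~\ref{thm:card} gives $|X|\le2^\omega=\omega_1$, and Theorem~\ref{thm:omega1} applies. If ZFC is consistent, so are ZFC $+$ CH and ZFC $+$ $2^\omega\ge\omega_2$. In models of the former there is no such space, and forcing over a model of the latter produces one by Theorem~\ref{thm:forcing}.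
\end{proof}

Theorem~\ref{thm:omega1} does not use the ccc; in the argument under CH the ccc serves only to bound the cardinality. Theorem~\ref{thm:forcing} shows that the cardinal $\omega_1$ in Theorem~\ref{thm:omega1} cannot be improved in ZFC, even for Tychonoff ccc-spaces.

Section~\ref{sec:covers} restates the diagonal condition in terms of covers. Section~\ref{sec:positive} proves Theorems~\ref{thm:omega1} and~\ref{thm:card}, and two results on second-countable condensations that limit what a counterexample can look like. Section~\ref{sec:test} presents a small test space with all the properties in Theorem~\ref{thm:forcing} concerning the ccc and condensations, but without the regular $G_\delta$-diagonal, and explains what has to be added to it. The space $X$ is defined in Section~\ref{sec:space}, and Sections~\ref{sec:diagonal}--\ref{sec:nocond} verify its properties.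

Throughout, $\subset$ allows equality, $2^{<\omega}$ is the set of finite binary strings, $|u|$ is the length of the string $u$, and $x{\restriction}n$ is the initial segment of length $n$ of $x\in2^\omega$. We write $u\subset x$ if $u=x{\restriction}|u|$.

\section{The diagonal condition in terms of covers}\label{sec:covers}

It is more convenient to work in $X$ than in $X^2$. Let $\mathcal H$ be a cover of $X$. We call two sets $V,W\subset X$ \emph{$\mathcal H$-apart} if no member of $\mathcal H$ meets both $V$ and $W$. The relation is symmetric and passes to subsets, and $\mathcal H$-apart sets are disjoint, because a common point would lie in some member of $\mathcal H$.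

\begin{lemma}[Zenor]\label{lem:zenor}
A space $X$ has a regular $G_\delta$-diagonal if and only if there are open covers $\mathcal H_n$ $(n<\omega)$ of $X$ such that
\begin{itemize}
\item[$(*)$] for all $x\ne y$ there are $n<\omega$ and open sets $V\ni x$, $W\ni y$ that are $\mathcal H_n$-apart.
\end{itemize}
\end{lemma}

\begin{proof}
Let $(U_n)$ witness a regular $G_\delta$-diagonal. For $x\in X$ pick an open $H_n(x)\ni x$ with $H_n(x)^2\subset U_n$, and let $\mathcal H_n=\{H_n(x):x\in X\}$. If $x\ne y$, then $(x,y)\notin\overline{U_n}$ for some $n$, so there are open $V\ni x$, $W\ni y$ with $(V\times W)\cap U_n=\emptyset$. If $H\in\mathcal H_n$ contained points $v\in V$ and $w\in W$, then $(v,w)\in H^2\subset U_n$, which is impossible.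

Conversely, given covers with $(*)$, let $U_n=\bigcup_{H\in\mathcal H_n}H^2$, an open neighborhood of $\Delta_X$. The box $V\times W$ meets $U_n$ exactly when some $H\in\mathcal H_n$ meets both $V$ and $W$. So $(*)$ says that every $(x,y)$ with $x\ne y$ has a neighborhood missing some $U_n$, that is, $(x,y)\notin\bigcap_n\overline{U_n}$.
\end{proof}

Since the sets $V,W$ in $(*)$ are disjoint, a space with a regular $G_\delta$-diagonal is Hausdorff.

\section{Positive results}\label{sec:positive}

In this section $X$ has a regular $G_\delta$-diagonal and $\mathcal H_n$ are covers as in Lemma~\ref{lem:zenor}.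

\subsection{Spaces of cardinality at most $\omega_1$}

For a cover $\mathcal H$ let $\mathrm{St}(z,\mathcal H)=\bigcup\{H\in\mathcal H:z\in H\}$. The use of $(*)$ is that $x$ can be separated from $y$ by a star centered at \emph{any point $z$ sufficiently near $x$}. Indeed, let $V\ni x$ and $W\ni y$ be open and $\mathcal H_n$-apart, let $x\in H\in\mathcal H_n$, and let $z\in V\cap H$. Then $x\in H\subset\mathrm{St}(z,\mathcal H_n)$. Every member of $\mathcal H_n$ containing $z$ meets $V$, hence misses $W$; so $W\cap\mathrm{St}(z,\mathcal H_n)=\emptyset$. Thus
\begin{equation}\label{eq:star}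
x\in\mathrm{St}(z,\mathcal H_n)\quad\text{and}\quad y\notin\overline{\mathrm{St}(z,\mathcal H_n)}\qquad\text{for every }z\in V\cap H .
\end{equation}
If $X$ has a countable dense set $Q$, the countably many sets $\mathrm{St}(z,\mathcal H_n)$ and $X\setminus\overline{\mathrm{St}(z,\mathcal H_n)}$ with $z\in Q$ therefore generate a coarser second-countable Hausdorff topology. In general uncountably many centers are needed, and a point lies in one of the two sets for very many centers. The remedy is to enumerate the centers and to cut down the sets with center $x_\beta$ by removing the closure of the earlier centers: the points of that closure have already been served.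

\begin{proof}[Proof of Theorem~\ref{thm:omega1}]
Let $X=\{x_\beta:\beta<\kappa\}$ with $\kappa\le\omega_1$. Put $Q_\gamma=\{x_\beta:\beta<\gamma\}$ for $\gamma\le\kappa$, and $O_\beta=X\setminus\overline{Q_\beta}$. Let $\tau'$ be the topology generated by $X$ and the open sets
\[
O_\beta\cap\mathrm{St}(x_\beta,\mathcal H_n),\qquad O_\beta\setminus\overline{\mathrm{St}(x_\beta,\mathcal H_n)}\qquad(\beta<\kappa,\ n<\omega),
\]
which we call the two generators of index $(\beta,n)$; they are disjoint. The topology $\tau'$ is coarser than that of $X$.

For $x\in X$ let $\gamma(x)=\min\{\gamma:x\in\overline{Q_\gamma}\}$. If $x=x_\delta$, then $1\le\gamma(x)\le\delta+1<\omega_1$; this is the only use of $\kappa\le\omega_1$. The sets $\overline{Q_\gamma}$ increase with $\gamma$, so $x\in O_\beta$ if and only if $\beta<\gamma(x)$. Hence $x$ lies in only countably many generators, and so in only countably many finite intersections of generators. These intersections, together with $X$, form a point-countable base of $\tau'$.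

Let $x\ne y$; by symmetry assume $\gamma(x)\le\gamma(y)$. Take $n,V,W$ from $(*)$ and $H\in\mathcal H_n$ with $x\in H$. Since $x\in\overline{Q_{\gamma(x)}}$ and $V\cap H$ is an open neighborhood of $x$, there is $\beta<\gamma(x)$ with $x_\beta\in V\cap H$. By \eqref{eq:star}, $x\in\mathrm{St}(x_\beta,\mathcal H_n)$ and $y\notin\overline{\mathrm{St}(x_\beta,\mathcal H_n)}$. As $\beta<\gamma(x)\le\gamma(y)$, both points lie in $O_\beta$. So the two generators of index $(\beta,n)$ separate $x$ from $y$, and $\tau'$ is Hausdorff.
\end{proof}

\subsection{The cardinality bound}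

The proof of Theorem~\ref{thm:card} uses the ccc twice: first to make the family of neighborhoods needed at a point countable, and then to bound the number of points.

\begin{lemma}\label{lem:assign}
If $X$ is a ccc-space, then each $x\in X$ has a countable family $\mathcal N_x$ of open neighborhoods such that for all $x\ne y$ some member of $\mathcal N_x$ is disjoint from some member of $\mathcal N_y$.
\end{lemma}

\begin{proof}
For $y\in X$ and $n<\omega$ fix $H_n(y)\in\mathcal H_n$ containing $y$. Fix $x$ and $n$, and let $O$ be the set of those $y$ for which there are $\mathcal H_n$-apart open sets $V_y\ni y$ and $N_y\ni x$; fix such sets for each $y\in O$. Let $\mathcal A$ be a maximal family of pairwise disjoint nonempty open sets each of which is contained in some $V_y$. It is countable, so there is a countable $E\subset O$ such that every member of $\mathcal A$ is contained in some $V_e$ with $e\in E$. Let $y\in O$. By maximality the nonempty open set $H_n(y)\cap V_y$ meets a member of $\mathcal A$, so $H_n(y)$ meets some $V_e$ with $e\in E$. Since $V_e$ and $N_e$ are $\mathcal H_n$-apart, $H_n(y)\cap N_e=\emptyset$.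

Let $\mathcal N_x$ consist of the sets $N_e$ $(e\in E)$ obtained in this way for all $n$, together with all $H_n(x)$. If $x\ne y$, then by $(*)$ the point $y$ belongs to the set $O$ defined from $x$ and some $n$, and then $H_n(y)\in\mathcal N_y$ is disjoint from some $N_e\in\mathcal N_x$.
\end{proof}

We recall the Erd\H{o}s--Rado theorem in the form $(2^\omega)^+\to(\omega_1)^2_\omega$: if the two-element subsets of a set of cardinality greater than $2^\omega$ are colored with countably many colors, then there is an uncountable subset all of whose pairs have the same color.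

\begin{proof}[Proof of Theorem~\ref{thm:card}]
Enumerate the families of Lemma~\ref{lem:assign} as $\mathcal N_x=\{N_{x,i}:i<\omega\}$. Suppose $|X|>2^\omega$. Well-order $X$ and color each pair $x<y$ by some $(i,j)$ with $N_{x,i}\cap N_{y,j}=\emptyset$. Let $Z$ be an uncountable set all of whose pairs have the same color $(i,j)$. The open sets $N_{x,i}\cap N_{x,j}$ $(x\in Z)$ are nonempty, and for $x<y$ in $Z$ the intersection of the sets attached to $x$ and to $y$ is contained in $N_{x,i}\cap N_{y,j}=\emptyset$. This contradicts the ccc.
\end{proof}

\subsection{Second-countable condensations}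

A family of sets is \emph{linked} if any two of its members meet, and \emph{$\sigma$-linked} if it is a countable union of linked families. If the nonempty open subsets of $X$ form a $\sigma$-linked family, then $X$ is ccc, since an uncountable family of nonempty open sets has two members in the same linked family. This stronger form of the ccc is enough for a second-countable condensation: a linked family can replace the center $z$ in \eqref{eq:star}.

\begin{theorem}\label{thm:linked}
Let $\mathcal P=\bigcup_{e<\omega}\mathcal P_e$ be a family of nonempty open subsets of $X$ with each $\mathcal P_e$ linked. Suppose that for all $x\ne y$ there are $n<\omega$, $H\in\mathcal H_n$, $V\in\mathcal P$ and an open $W\ni y$ such that $x\in V\subset H$ and $V,W$ are $\mathcal H_n$-apart. Then $X$ condenses onto a second-countable Hausdorff space. In particular this holds if the family of all nonempty open subsets of $X$ is $\sigma$-linked, for example if $X$ is separable.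
\end{theorem}

\begin{proof}
Let $P_{n,e}=\bigcup\{H\in\mathcal H_n:H\supset V'\text{ for some }V'\in\mathcal P_e\}$. Given $x\ne y$, take $n,H,V,W$ as in the hypothesis, with $V\in\mathcal P_e$. Then $x\in H\subset P_{n,e}$. Any $H'$ occurring in the union $P_{n,e}$ contains some $V'\in\mathcal P_e$, which meets $V$; so $H'$ meets $V$ and therefore misses $W$. Hence $y\notin\overline{P_{n,e}}$. The countable family $\{P_{n,e},\,X\setminus\overline{P_{n,e}}:n,e<\omega\}$, together with $X$, thus generates a coarser second-countable Hausdorff topology.

If $\mathcal P$ is the family of all nonempty open sets, the hypothesis on pairs holds: take $n,V,W$ from $(*)$ and replace $V$ by $V\cap H$ for some $H\in\mathcal H_n$ containing $x$. If $\{q_e:e<\omega\}$ is dense in $X$, the families $\mathcal P_e$ of open sets containing $q_e$ are linked and cover $\mathcal P$.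
\end{proof}

A poset is \emph{ccc} if every set of pairwise incompatible elements is countable. Martin's axiom $\mathrm{MA}_\kappa$ states that for every ccc poset and every family of at most $\kappa$ dense subsets there is a filter meeting all of them; MA is the statement that $\mathrm{MA}_\kappa$ holds for all $\kappa<2^\omega$. We use the standard fact that under $\mathrm{MA}_{\omega_1}$ a finite product of ccc posets is ccc.

\begin{corollary}\label{cor:MA}
Let $\kappa\ge\omega_1$ and assume $\mathrm{MA}_\kappa$. Every ccc-space $X$ with a regular $G_\delta$-diagonal and $|X|\le\kappa$ condenses onto a second-countable Hausdorff space.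
\end{corollary}

\begin{proof}
We may assume $|X|\ge2$. For each ordered pair $x\ne y$ choose, as at the end of the last proof, an open set $V_{xy}$ with $x\in V_{xy}\subset H$ for some $H\in\mathcal H_n$, where $V_{xy}$ is $\mathcal H_n$-apart from an open neighborhood of $y$. Let $R$ be the set of nonempty finite intersections of the sets $V_{xy}$, ordered by inclusion. Then $|R|\le\kappa$, and two elements of $R$ are compatible if and only if they meet; so $R$ is ccc because $X$ is. By Theorem~\ref{thm:linked} it suffices to show that $R$ is $\sigma$-linked.

Let $R^{(\omega)}$ be the set of finite partial functions from $\omega$ to $R$, with $f'\le f$ if $\mathrm{dom}\,f'\supset\mathrm{dom}\,f$ and $f'(i)\subset f(i)$ for $i\in\mathrm{dom}\,f$. Among uncountably many elements of $R^{(\omega)}$ uncountably many have the same domain $a$, and $R^a$ is ccc by $\mathrm{MA}_{\omega_1}$; so $R^{(\omega)}$ is ccc. For $q\in R$ the set of $f$ with $f(i)\subset q$ for some $i\in\mathrm{dom}\,f$ is dense, since $q$ can be placed at an unused coordinate. Let $\mathcal F$ be a filter meeting these at most $\kappa$ dense sets, and let $\mathcal P_i$ be the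 set of $q\in R$ with $f(i)\subset q$ for some $f\in\mathcal F$ defined at $i$. The families $\mathcal P_i$ cover $R$. If $q,q'\in\mathcal P_i$ are witnessed by $f,f'\in\mathcal F$ and $f''\le f,f'$, then $\emptyset\ne f''(i)\subset q\cap q'$; so $\mathcal P_i$ is linked.
\end{proof}

Under MA $+$ $\neg$CH the corollary applies with $\kappa=\max\{|X|,\omega_1\}$ whenever $|X|<2^\omega$. So under MA $+$ $\neg$CH there is no counterexample of size less than $2^\omega$, in contrast with CH (none at all) and with the models of Theorem~\ref{thm:forcing} (one of size $\omega_2$).

\section{A test space}\label{sec:test}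

\subsection{Counting}\label{sec:count}

The obstruction to a first-countable condensation will be the following count. Let $|K|=\omega_2$ and $|Y|=\omega_1$, and suppose that every $y\in Y$ names a countable set $K_y\subset K$ and every $k\in K$ names a countable set $Y_k\subset Y$. Then some $k$ and $y$ do not name each other: $|\bigcup_yK_y|\le\omega_1$, so there is $k\notin\bigcup_yK_y$, and then there is $y\notin Y_k$. For $|K|=|Y|=\omega_1$ this fails: take $K=Y=\omega_1$ and let each ordinal name all ordinals less than or equal to it. That is the mechanism of the proof of Theorem~\ref{thm:omega1}.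

So we want a space containing $K$ and $Y$ in which neighborhoods are described by finitely many parameters, and in which a neighborhood of $k$ and a neighborhood of $y$ can be disjoint only if one of them has the other point among its parameters. A countable local base of a coarser topology yields countably many parameters, and the count does the rest. To make the space ccc, we fill it with a dense set of points that are tuples of finite sets, so that two such points can be amalgamated by taking unions.

\subsection{Hyperspaces of finite sets}

For a $T_1$ space $Z$ let $PR(Z)$ be the set of \emph{nonempty} finite subsets of $Z$. For a finite, possibly empty, set $A\subset Z$ and an open $O\subset Z$ put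
\[
[A,O]=\{A'\in PR(Z):A\subset A'\subset O\}.
\]
The Pixley--Roy topology on $PR(Z)$ has as basic neighborhoods of $A\in PR(Z)$ the sets $[A,O]$ with $O\supset A$ open.

\begin{lemma}\label{lem:PR}
For every finite, possibly empty, $A\subset Z$ and every open $O\subset Z$ the set $[A,O]$ is clopen in $PR(Z)$. The space $PR(Z)$ is zero-dimensional and Hausdorff.
\end{lemma}

\begin{proof}
If $A'\in[A,O]$, then $[A',O]\subset[A,O]$, so $[A,O]$ is open. Let $A'\notin[A,O]$. If there is $a\in A\setminus A'$, then $Z\setminus\{a\}$ is open because $Z$ is $T_1$, and $[A',Z\setminus\{a\}]$ misses $[A,O]$. Otherwise $A'\not\subset O$; then no superset of $A'$ is contained in $O$, so $[A',Z]$ misses $[A,O]$. Hence $[A,O]$ is closed. If $A\ne A'$ are points, say $A\not\subset A'$, then the clopen set $[A,Z]$ contains $A$ and not $A'$.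
\end{proof}

\subsection{The test space}

For a point $x$ of a given subset of $2^\omega$ let $x^{(n)}$ be the set of points $x'$ of the same subset with $x'{\restriction}n=x{\restriction}n$.

\begin{example}\label{ex:test}
Assume $2^\omega\ge\omega_2$. Let $K,Y\subset2^\omega$ be subspaces with $|K|=\omega_2$ and $|Y|=\omega_1$, let $D_0=PR(K)\times PR(Y)$, and let $Z$ be the disjoint union of the sets $D_0$, $K$ and $Y$. Points of $D_0$ keep their neighborhoods, and the basic neighborhoods of $k\in K$ and $y\in Y$ are
\begin{align*}
N(k;m,Y_0)&=\{k\}\cup\big([\{k\},k^{(m)}]\times[\emptyset,Y\setminus Y_0]\big),\\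
U(y;m,K_0)&=\{y\}\cup\big([\emptyset,K\setminus K_0]\times[\{y\},y^{(m)}]\big),
\end{align*}
for $m<\omega$ and finite $Y_0\subset Y$, $K_0\subset K$. These sets decrease when the parameters increase and have open traces on $D_0$, so they are open in the resulting topology.

\emph{$Z$ is Hausdorff.} Points of $D_0$ are separated by Lemma~\ref{lem:PR}. The point $(A,F)$ is separated from $k$ by $[A,K]\times[F,Y]$ and $N(k;0,F)$, and from $y$ by $[A,K]\times[F,Y]$ and $U(y;0,A)$. If $k{\restriction}m\ne k'{\restriction}m$, then $N(k;m,\emptyset)$ and $N(k';m,\emptyset)$ are disjoint; if $y{\restriction}m\ne y'{\restriction}m$, then $U(y;m,\emptyset)$ and $U(y';m,\emptyset)$ are disjoint. Finally $N(k;0,\{y\})$ misses $U(y;0,\emptyset)$.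

\emph{The nonempty open sets of $Z$ form a $\sigma$-linked family.} We have
\begin{equation}\label{eq:testpoint}
(\{k\},\{y\})\in N(k;m,Y_0)\cap U(y;m',K_0)\qquad\text{whenever }y\notin Y_0\text{ and }k\notin K_0 .
\end{equation}
In particular $D_0$ is dense. So every nonempty open set contains a nonempty box $[A,O]\times[F,O']$ in which $O$ is a finite union of sets $k^{(n)}$ and $O'$ is a finite union of sets $y^{(n)}$. There are countably many pairs $(O,O')$, and two nonempty boxes $[A_1,O]\times[F_1,O']$ and $[A_2,O]\times[F_2,O']$ share the point $(A_1\cup A_2,F_1\cup F_2)$.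

\emph{$Z$ does not condense onto a first-countable Hausdorff space.} Let $\tau'$ be a coarser first-countable topology. Inside each member of a countable local $\tau'$-base at $k$ choose a set $N(k;m,Y_0)$ and let $Y_k$ be the union of the sets $Y_0$ chosen; define $K_y$ in the same way from sets $U(y;m,K_0)$. Take $k\notin K_y$ and $y\notin Y_k$ by the count in Section~\ref{sec:count}. By \eqref{eq:testpoint} the point $(\{k\},\{y\})$ lies in every $\tau'$-neighborhood of $k$ and in every $\tau'$-neighborhood of $y$, so $\tau'$ is not Hausdorff.

\emph{$Z$ does not have a regular $G_\delta$-diagonal}, for otherwise Theorem~\ref{thm:linked} would contradict the preceding paragraph.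
\end{example}

\subsection{What has to be repaired}\label{sec:repair}

The rest of this section is motivation; nothing in it is used later. Hausdorff separation concerns two points, and a finite list of parameters achieves it. Condition $(*)$ concerns two points and \emph{all} members of a cover. In $Z$, the natural cover members $N(k'';n,\emptyset)$ meet both $U(y;m,K_0)$ and $U(y';m',K_0')$ as soon as $k''\notin K_0\cup K_0'$. We need neighborhoods of $y$ and $y'$ that, between them, exclude every $k''$.

\emph{Crossing inequalities.} Every point $(A,F)$ of $N(k'';n,\emptyset)\cap D_0$ carries the \emph{marker} $k''\in A$. Take a function $h:Y\times K\to\omega$, and let a neighborhood of $y$ require $h(y,a)>h(y',a)$ for all $a\in A$, while a neighborhood of $y'$ requires the reverse inequality. No marker satisfies both requirements. For these neighborhoods to have open traces, the functions $h(y,\cdot)$ must be continuous, so the topology of $K$ is refined and the $\sigma$-linkedness argument is lost. By Theorem~\ref{thm:linked} it must be lost. We take $h$ generic, and genericity will give the ccc.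

\emph{A leak.} The new clause lets $y$ exclude $k$ without naming it: it suffices to name some $y'$ with $h(y',k)\ge h(y,k)$, and for generic $h$ one countably infinite ground-model set of such candidates $y'$ serves all $k$ at once. This defeats the count. So we replace the point $k$ by a sequence of points $t_0,t_1,\dots$ converging to a point $s$, with independent values $h(y,t_i)$. The points $t_i$ live at different ``levels'' and are separated from $y$ by their level. The pair that cannot be separated will be $s$ and $y$, and finitely many $y'$ do not exclude all but finitely many $t_i$.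

\emph{Siblings.} The cover member around $s$ spreads over infinitely many levels, and $h$ may point one way at one level and the other way at another. So this member needs a marker of its own, namely $s$ itself, in a new coordinate $B$, with a new generic function $g$; and the leak reappears for $g(\cdot,s)$. Here first countability is used a second time. We let the $t_i$ be the nodes of a binary tree, one tree for each $k\in K$, and let $s$ range over uncountably many branches. A coarser first-countable topology names only countably many markers at the nodes of one tree, so some branch $s$ is never named. Every neighborhood of that $s$ in the coarser topology then contains, around each $t_i$, a neighborhood marked only by sibling branches, and each sibling leaves $s$ at a finite level. A third generic function $\varepsilon$ keeps $s$ and $y$ apart from the cover members around other branches.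

\section{The space}\label{sec:space}

\subsection{The poset and the generic functions}\label{sec:poset}

Work in $\mathbf V$. Since $2^\omega\ge\omega_2$, we can fix $K,\Xi,Y\subset2^\omega$ with $|K|=\omega_2$, $|\Xi|=|Y|=\omega_1$, and $\Xi$ dense in $2^\omega$. Let
\[
S=K\times\Xi,\qquad T=K\times2^{<\omega}.
\]
We think of $T$ as a forest of binary trees indexed by $K$, and of $S$ as a set of branches. For $s=(k,\xi)\in S$ write $k_s=k$, $s{\restriction}n=(k{\restriction}n,\xi{\restriction}n)$ and $t_i(s)=(k,\xi{\restriction}i)\in T$. We write $t\prec s$ if $t=t_i(s)$ for some $i$. Since $\Xi$ is dense, for every $t\in T$ there is $s\in S$ with $t\prec s$. For $x$ in $K$, $S$ or $Y$, the set $x^{(n)}$ consists of the $x'$ in the same set with $x'{\restriction}n=x{\restriction}n$, and for a finite subset $A$ of one of these sets $A{\restriction}n=\{x{\restriction}n:x\in A\}$.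

Let $I$ be the disjoint union
\[
I=(Y\times S)\sqcup(Y\times T)\sqcup\big(Y\times\{(s,s')\in S^2:k_s\ne k_{s'}\}\big).
\]
Elements of $I$ are called \emph{coordinates}. The poset $P$ consists of the finite partial functions on $I$ with values in $\omega$, $\omega$, $2$ on the three parts respectively, ordered by reverse inclusion. A coordinate \emph{mentions} the elements of $Y$, $S$, $T$ that occur in it; a subset of $I$, or a condition, mentions what its coordinates mention. For $J\subset I$ let $P_J=\{p\in P:\mathrm{dom}\,p\subset J\}$ and $G{\restriction}J=G\cap P_J$. We use the following standard facts.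
\begin{itemize}
\item[(F1)] $P$ is ccc, so $\mathbf V$ and $\mathbf V[G]$ have the same cardinals.
\item[(F2)] $G$ meets every dense subset of $P$ that lies in $\mathbf V$. Finite subsets of $K,S,T,Y$ lie in $\mathbf V$, so they may be used as parameters in defining dense sets.
\item[(F3)] If $f\in\mathbf V[G]$ is a function from $\omega$ into a set in $\mathbf V$, then $f\in\mathbf V[G{\restriction}I']$ for some countable $I'\subset I$ with $I'\in\mathbf V$. (For each $n$ take a maximal antichain of conditions deciding the value at $n$ of a name for $f$; it is countable by (F1), and $I'$ is the union of the domains of all these conditions.)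
\item[(F4)] If $I'\subset I$ is in $\mathbf V$, then $G{\restriction}(I\setminus I')$ is $P_{I\setminus I'}$-generic over $\mathbf V[G{\restriction}I']$.
\end{itemize}
By (F2), $\bigcup G$ is defined on all of $I$. It gives functions $g:Y\times S\to\omega$ and $h:Y\times T\to\omega$, and values $\varepsilon(y,s,s')\in2$ for $k_s\ne k_{s'}$. We complete $\varepsilon$ by the \emph{default value}
\[
\varepsilon(y,s,s')=1\qquad\text{if }k_s=k_{s'} .
\]
From now on we work in $\mathbf V[G]$ unless stated otherwise.

\subsection{The dense part}

We refine the topologies of $S$, $Y$, $K$ so that the generic functions become continuous in the variable in which they will be applied to markers; the ranges $\omega$ and $2$ are discrete. Let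
\begin{itemize}
\item $\tau_S$ be the coarsest topology on $S$ in which all $s^{(n)}$ are open and all functions $g(y,\cdot)$ and $\varepsilon(y,s,\cdot)$ are continuous;
\item $\tau_Y$ be the coarsest topology on $Y$ in which all $y^{(n)}$ are open and all functions $g(\cdot,s)$ are continuous;
\item $\tau_{K,u}$, for $u\in2^{<\omega}$, be the coarsest topology on $K$ in which all $k^{(n)}$ are open and all functions $h(y,(\cdot,u))$ are continuous.
\end{itemize}
These topologies are $T_1$, because distinct points differ in some restriction. In each of them, a set is open if membership of $x$ in it depends only on $x{\restriction}n$ for some fixed $n$ and on the values at $x$ of finitely many of the listed functions.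

For $u\in2^{<\omega}$ and $j<\omega$ let
\[
D_{u,j}=\{(u,j)\}\times PR(K,\tau_{K,u})\times PR(S,\tau_S)\times PR(Y,\tau_Y),
\]
and let $D$ be the topological sum of the spaces $D_{u,j}$. A point of $D$ is written $d=(u,j,A,B,F)$, and we also write $A_d,B_d,F_d$ for its last three components. By Lemma~\ref{lem:PR}, the clopen subsets of $D$ contained in a single $D_{u,j}$ form a base of $D$. The underlying set of our space is the disjoint union
\[
X=D\cup T\cup Y\cup S .
\]
It has cardinality $\omega_2$. The points $(u,j,A,B,F)\in D$ and $(k,u)\in T$ have \emph{level} $u$, and $L_u$ is the set of all points of level $u$; points of $Y\cup S$ have no level. The \emph{index} $j$ will let a point $t\in T$ escape from any given $D_{u,j}$, and the length of the level will let points of $Y\cup S$ escape from any given $L_u$.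

\subsection{Neighborhoods}

The basic neighborhoods of $d\in D$ are the clopen subsets of $D$ that contain $d$ and are contained in a single $D_{u,j}$.

\medskip
\noindent\emph{Points of $T$.} Let $t=(k,u)$. An \emph{admissible parameter} for $t$ is a quadruple $\Phi=(m,\Sigma,Y_0,S_0)$ with $m<\omega$ and finite sets $\Sigma\subset\{s:t\prec s\}$, $Y_0\subset Y$, $S_0\subset\{s:t\not\prec s\}$. Note that $\Sigma\cap S_0=\emptyset$ and $k_s=k$ for $s\in\Sigma$. The set $N(t;\Phi)=N(t;m,\Sigma,Y_0,S_0)$ consists of $t$ and all $(u,j,A,B,F)\in D$ of level $u$ such that
\begin{itemize}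
\item[(N1)] $j\ge m$;
\item[(N2)] $k\in A\subset k^{(m)}$;
\item[(N3)] $\Sigma\subset B$, and $\varepsilon(y,s,b)=1$ for all $b\in B$, $s\in\Sigma$, $y\in Y_0$;
\item[(N4)] for all $f\in F$ and $s\in\Sigma$: $g(f,s)\ne g(y,s)$ for $y\in Y_0$, and $g(f,s)>g(f,s')$ for $s'\in S_0$.
\end{itemize}

\noindent\emph{Points of $Y$.} Let $y\in Y$, $m<\omega$, and let $K_0\subset K$, $S_0\subset S$, $Y_0\subset Y\setminus\{y\}$ be finite. The set $U(y;m,K_0,S_0,Y_0)$ consists of $y$ and all $(u,j,A,B,F)\in D$ such that
\begin{itemize}
\item[(U1)] $|u|\ge m$;
\item[(U2)] for all $a\in A$: $a{\restriction}|u|\ne k{\restriction}|u|$ for $k\in K_0$, and $h(y,(a,u))>h(y',(a,u))$ for $y'\in Y_0$;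
\item[(U3)] for all $b\in B$: $\varepsilon(y,s,b)=0$ for $s\in S_0$, and $g(y,b)>g(y',b)$ for $y'\in Y_0$;
\item[(U4)] $y\in F\subset y^{(m)}$, and $g(f,s)=g(y,s)$ for all $f\in F$, $s\in S_0$.
\end{itemize}

\noindent\emph{Points of $S$.} Let $s\in S$, $m<\omega$, and let $\Phi=(\Phi_i)_{i\ge m}$ be any sequence in which $\Phi_i$ is an admissible parameter for $t_i(s)$. Put
\[
M(s;m,\Phi)=\{s\}\cup\bigcup_{i\ge m}N(t_i(s);\Phi_i).
\]

We abbreviate $N(t;m)=N(t;m,\emptyset,\emptyset,\emptyset)$ and $U(y;m)=U(y;m,\emptyset,\emptyset,\emptyset)$, and we write $M(s;m)$ for $M(s;m,\Phi)$ with all $\Phi_i=(0,\emptyset,\emptyset,\emptyset)$. In both lists, clause 1 concerns the index or the level, and clauses 2, 3, 4 concern $A$, $B$, $F$. The following is read off from the definitions and is used constantly.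
\begin{itemize}
\item[(a)] For $t=(k,u)$, a basic neighborhood of $t$ lies in $L_u$, its only point outside $D$ is $t$, and $k\in A_d$ for each of its points $d\in D$.
\item[(b)] The only point of $U(y;m,K_0,S_0,Y_0)$ outside $D$ is $y$; its points $d\in D$ have levels of length at least $m$ and satisfy $y\in F_d$.
\item[(c)] For $s=(k,\xi)$, the points of $M(s;m,\Phi)$ outside $D$ are $s$ and the $t_i(s)$ with $i\ge m$; all its points other than $s$ have level $\xi{\restriction}i$ for some $i\ge m$; and $k\in A_d$ for each of its points $d\in D$.
\end{itemize}

\begin{lemma}\label{lem:base}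
The basic neighborhoods form a base of a topology $\tau$ on $X$. The set $D$ is open in $X$ and carries its original topology, and every basic neighborhood has a clopen trace on $D$.
\end{lemma}

\begin{proof}
The sets $N$, $U$, $M$ decrease when numbers are increased and finite sets are enlarged, and maxima and unions of admissible parameters are admissible. So for each point $x$ the intersection of two basic neighborhoods of $x$ contains a third. Hence the sets that contain a basic neighborhood of each of their points form a topology $\tau$, and a subset of $D$ is $\tau$-open if and only if it is open in $D$.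

The trace of $N(t;\Phi)$ or of $U(y;m,K_0,S_0,Y_0)$ on $D_{u,j}$ is empty or has the form $\{(u,j)\}\times[A_0,O_A]\times[B_0,O_B]\times[F_0,O_F]$ with finite, possibly empty, sets $A_0,B_0,F_0$. Here $O_A$ is defined by a condition on a restriction of $a$ and on finitely many values $h(y,(a,u))$; $O_B$ by a condition on finitely many values $g(y,b)$ and $\varepsilon(y,s,b)$; and $O_F$ by a condition on a restriction of $f$ and on finitely many values $g(f,s)$. So $O_A,O_B,O_F$ are open in $\tau_{K,u},\tau_S,\tau_Y$, and the trace is clopen in $D_{u,j}$ by Lemma~\ref{lem:PR}. The trace of $M(s;m,\Phi)$ on $D_{u,j}$ is empty or is the trace of a single $N(t_i(s);\Phi_i)$, because at most one $t_i(s)$ has level $u$. Since $D$ is the sum of the $D_{u,j}$, all traces on $D$ are clopen in $D$.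

Thus a basic neighborhood of $x$ contains a basic neighborhood of each of its points in $D$, and of $x$ itself; and $M(s;m,\Phi)$ contains the basic neighborhood $N(t_i(s);\Phi_i)$ of its point $t_i(s)$. By (a)--(c) there are no other points, so all basic neighborhoods are $\tau$-open.
\end{proof}

\begin{lemma}\label{lem:zerodim}
Every basic neighborhood is closed in $X$. Hence $X$ is zero-dimensional, and each $D_{u,j}$ is clopen in $X$.
\end{lemma}

\begin{proof}
Let $C$ be a basic neighborhood. Its trace on the open set $D$ is closed in $D$, so it suffices to find, for each point of $(T\cup Y\cup S)\setminus C$, a neighborhood missing $C$.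

\emph{$C\subset D_{u,j}$.} The set $N(t;j+1)$ misses $D_{u,j}$ by (N1), and $U(y;|u|+1)$ and $M(s;|u|+1)$ miss $L_u$ by (b) and (c).

\emph{$C=N(t;\Phi)$ with $t=(k,u)$.} Again $U(y;|u|+1)$ and $M(s;|u|+1)$ miss $L_u\supset C$, and so does $N(t';0)$ if $t'$ has level different from $u$. If $t'=(k',u)$ with $k'\ne k$, take $m'$ with $k\notin k'^{(m')}$. The points $d\in D$ of $N(t';m')$ have $k\notin A_d$, while those of $C$ have $k\in A_d$.

\emph{$C=U(y;m,K_0,S_0,Y_0)$.} By (b) it suffices to find neighborhoods not containing $y$ whose points $d\in D$ have $y\notin F_d$. For $t\in T$ choose $s$ with $t\prec s$; in $N(t;0,\{s\},\{y\},\emptyset)$, clause (N4) gives $g(f,s)\ne g(y,s)$ for $f\in F_d$, so $y\notin F_d$. For $s\in S$ use $M(s;0,\Phi)$ with all $\Phi_i=(0,\{s\},\{y\},\emptyset)$, for the same reason. For $y'\ne y$ use $U(y';m')$ with $y\notin y'^{(m')}$.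

\emph{$C=M(s;m,\Phi)$ with $s=(k,\xi)$.} For $y\in Y$, clause (U2) shows that the points $d\in D$ of $U(y;0,\{k\},\emptyset,\emptyset)$ have $k\notin A_d$, so this set misses $C$ by (b) and (c). Let $t'=(k',u')\in T\setminus C$. If $u'\notin\{\xi{\restriction}i:i\ge m\}$, then $N(t';0)\subset L_{u'}$ misses $C$. Otherwise $k'\ne k$, since $t'\notin C$, and $N(t';m')$ misses $C$ when $k\notin k'^{(m')}$. Let $s'=(k',\xi')\ne s$. If $k'\ne k$, take $m'$ with $k\notin k'^{(m')}$ and use $M(s';0,\Phi')$ with all $\Phi'_i=(m',\emptyset,\emptyset,\emptyset)$: its points in $T$ have first coordinate $k'$, and its points $d\in D$ have $k\notin A_d$. If $k'=k$, then $\xi'{\restriction}m'\ne\xi{\restriction}m'$ for some $m'$, and no level occurring in $M(s';m')$ is an initial segment of $\xi$.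
\end{proof}

\section{The regular $G_\delta$-diagonal}\label{sec:diagonal}

For $n<\omega$ let $\mathcal H_n=\{H_n(x):x\in X\}$, where
\begin{align*}
H_n(d)&=\{(u,j)\}\times\Big[A,\bigcup_{a\in A}a^{(n)}\Big]\times\Big[B,\bigcup_{b\in B}b^{(n)}\Big]\times\Big[F,\bigcup_{f\in F}f^{(n)}\Big]
\end{align*}
for $d=(u,j,A,B,F)$, and
\[
H_n(t)=N(t;n),\qquad H_n(y)=U(y;n),\qquad H_n(s)=M(s;n,\Phi)\ \text{ with all }\Phi_i=(n,\{s\},\emptyset,\emptyset).
\]
These are open covers of $X$. Each member has markers that occur in all of its points $d'\in D$:
\begin{itemize}
\item in $H_n(d)$: $A_d\subset A_{d'}$, $B_d\subset B_{d'}$, $F_d\subset F_{d'}$, and the triple $(A_{d'}{\restriction}n,B_{d'}{\restriction}n,F_{d'}{\restriction}n)$, which we call the \emph{$n$-shape} of $d'$, is constant;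
\item in $H_n(t)$ with $t=(k,u)$: $k\in A_{d'}$;
\item in $H_n(s)$: $k_s\in A_{d'}$ and $s\in B_{d'}$;
\item in $H_n(y)$: $y\in F_{d'}$.
\end{itemize}
If a cover member meets two neighborhoods in points of $D$, its marker must satisfy the clauses of both, and we choose the neighborhoods so that these clauses are contradictory. Pairs involving a point of $D\cup T$ need only indices, levels and restrictions. Table~\ref{tab:cases} shows what is used for the remaining pairs.

\begin{table}[h]
\centering
\begin{tabular}{l|cccc}
pair & $H_n(d)$ & $H_n(t'')$ & $H_n(s'')$ & $H_n(y'')$\\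
\hline
$y,\ y'$ & $F{\restriction}n$ & $h$ & $g$ & $F{\restriction}n$\\
$s,\ s'$ with $k_s\ne k_{s'}$ & $A{\restriction}n$ & $A{\restriction}n$ & $A{\restriction}n$ & $g$\\
$s,\ s'$ with $k_s=k_{s'}$ & level & level & level & $g$\\
$s,\ y$ & $g$ & $A{\restriction}|u|$ & $\varepsilon$ & $g$
\end{tabular}
\caption{For each type of pair of points of $Y\cup S$ (rows) and each type of cover member (columns), the datum that prevents the member from meeting both of the chosen neighborhoods of the two points.}
\label{tab:cases}
\end{table}

\begin{proposition}\label{prop:diag}
The covers $\mathcal H_n$ satisfy $(*)$. Hence $X$ has a regular $G_\delta$-diagonal and is Hausdorff.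
\end{proposition}

\begin{proof}
We write $s=(k,\xi)$, $s'=(k',\xi')$, $s''=(k'',\xi'')$. Doubly primed letters denote centers of cover members.

\medskip
\noindent\emph{Case 1: $d\in D_{u,j}$ and any $x\ne d$.} Let $n>|u|$ and $n>j$. Then $H_n(t'')$ misses $D_{u,j}$ by (N1), and $H_n(y'')$, $H_n(s'')$ miss $L_u$ by (b) and (c). So a member of $\mathcal H_n$ meeting $D_{u,j}$ is some $H_n(d'')\subset D_{u,j}$. If $x\notin D_{u,j}$, the open sets $D_{u,j}$ and $X\setminus D_{u,j}$ (Lemma~\ref{lem:zerodim}) are therefore $\mathcal H_n$-apart. If $x\in D_{u,j}$, take $n$ also so large that restriction to $n$ is one-to-one on each of $A_d\cup A_x$, $B_d\cup B_x$, $F_d\cup F_x$. Then $d$ and $x$ have different $n$-shapes. A set $H_n(d'')$ meeting both $H_n(d)$ and $H_n(x)$ would contain points of both shapes, so $H_n(d)$ and $H_n(x)$ are $\mathcal H_n$-apart.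

\medskip
\noindent\emph{Case 2: $t=(k,u)$ and a point $y$, a point $s$, or a point $t'$ of level $u'\ne u$.} Let $n>|u|$. As in Case 1, $H_n(y'')$ and $H_n(s'')$ miss $L_u$. Each $H_n(d'')$ and each $H_n(t'')$ lies in one level. So every member of $\mathcal H_n$ that meets $N(t;0)\subset L_u$ is contained in $L_u$, and $L_u$ misses $U(y;n)$, $M(s;n)$ and $N(t';0)$.

\medskip
\noindent\emph{Case 3: $t=(k,u)$ and $t'=(k',u)$ with $k\ne k'$.} Take $n>|u|$ with $k{\restriction}n\ne k'{\restriction}n$, and consider $N(t;n)$ and $N(t';n)$. As in Case 2, only members $H_n(d'')$ and $H_n((k'',u))$ meet $L_u$. On the points of $N(t;n)\cap D$ we have $A{\restriction}n=\{k{\restriction}n\}$, on those of $N(t';n)\cap D$ we have $A{\restriction}n=\{k'{\restriction}n\}$, and $A{\restriction}n$ is constant on $H_n(d'')$. If $H_n((k'',u))$ meets $N(t;n)$, then either $k''=k$ or $k''\in A\subset k^{(n)}$ at a common point of $D$; in both cases $k''{\restriction}n=k{\restriction}n$. Meeting $N(t';n)$ gives $k''{\restriction}n=k'{\restriction}n$ in the same way, and the two equations are incompatible.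

\medskip
\noindent\emph{Case 4: $y\ne y'$.} Take $n$ with $y{\restriction}n\ne y'{\restriction}n$, and let $U=U(y;n,\emptyset,\emptyset,\{y'\})$, $U'=U(y';n,\emptyset,\emptyset,\{y\})$. On $U\cap D$ we have $F{\restriction}n=\{y{\restriction}n\}$ and on $U'\cap D$ we have $F{\restriction}n=\{y'{\restriction}n\}$, so no $H_n(d'')$ meets both. If $H_n(y'')$ meets $U$, then $y''=y$ or $y''\in F\subset y^{(n)}$ at a common point of $D$, so $y''{\restriction}n=y{\restriction}n$; meeting $U'$ gives $y''{\restriction}n=y'{\restriction}n$. The sets $H_n(t'')$ and $H_n(s'')$ can meet $U$ and $U'$ only in points of $D$. Let $t''=(k'',v)$. A common point of $H_n(t'')$ and $U$ has level $v$ and $k''\in A$, so (U2) gives $h(y,t'')>h(y',t'')$; meeting $U'$ gives the reverse inequality. A common point of $H_n(s'')$ and $U$ has $s''\in B$, so (U3) gives $g(y,s'')>g(y',s'')$; meeting $U'$ gives the reverse inequality.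

\medskip
\noindent\emph{Case 5: $s,s'$ with $k\ne k'$.} Take $n$ with $k{\restriction}n\ne k'{\restriction}n$. Let $M=M(s;0,\Phi)$ with all $\Phi_i=(n,\{s\},\emptyset,\{s'\})$, which is admissible because $t_i(s)\not\prec s'$, and let $M'$ be defined with $s$ and $s'$ interchanged. On $M\cap D$ we have $A{\restriction}n=\{k{\restriction}n\}$ and on $M'\cap D$ we have $A{\restriction}n=\{k'{\restriction}n\}$, so no $H_n(d'')$ meets both. Let $H$ be $H_n(t'')$ or $H_n(s'')$, with center having first coordinate $k''$. A common point of $H$ and $M$ in $T\cup S$ gives $k''=k$, and a common point in $D$ gives $k''\in A\subset k^{(n)}$. So $k''{\restriction}n=k{\restriction}n$ if $H$ meets $M$, and $k''{\restriction}n=k'{\restriction}n$ if $H$ meets $M'$. Finally, a common point of $H_n(y'')$ and $M$ lies in $D$ and has $y''\in F$, so (N4) gives $g(y'',s)>g(y'',s')$; meeting $M'$ gives the reverse inequality.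

\medskip
\noindent\emph{Case 6: $s\ne s'$ with $k=k'$.} Take $n$ with $\xi{\restriction}n\ne\xi'{\restriction}n$. Let $M=M(s;n,\Phi)$ with $\Phi_i=(0,\{s\},\emptyset,\{s'\})$ for $i\ge n$, which is admissible because $t_i(s)\not\prec s'$ for $i\ge n$, and let $M'$ be defined with $s$ and $s'$ interchanged. The levels occurring in $M$ extend $\xi{\restriction}n$ and those occurring in $M'$ extend $\xi'{\restriction}n$, so no level occurs in both. Each $H_n(d'')$ and each $H_n(t'')$ lies in one level, so it does not meet both. If $H_n(s'')$ meets $M$, then $s''=s$ or the common point has a level $v$ with $v\subset\xi$, $v\subset\xi''$, $|v|\ge n$; so $\xi''{\restriction}n=\xi{\restriction}n$. Meeting $M'$ gives $\xi''{\restriction}n=\xi'{\restriction}n$. For $H_n(y'')$, clause (N4) gives the same two opposite inequalities as in Case 5.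

\medskip
\noindent\emph{Case 7: $s$ and $y$.} Take $n=0$, $M=M(s;0,\Phi)$ with $\Phi_i=(i,\{s\},\{y\},\emptyset)$, and $U=U(y;0,\{k\},\{s\},\emptyset)$. Every $f\in F_d$ satisfies $g(f,s)\ne g(y,s)$ if $d\in M\cap D$, by (N4), and $g(f,s)=g(y,s)$ if $d\in U\cap D$, by (U4).
\begin{itemize}
\item If $H_0(y'')$ meets $M$, it does so in $D$, and $g(y'',s)\ne g(y,s)$. In particular $y''\ne y$, so $H_0(y'')$ could meet $U$ only in $D$, which would give $g(y'',s)=g(y,s)$.
\item If $H_0(d'')$ met both, then any $f\in F_{d''}$ would satisfy both $g(f,s)\ne g(y,s)$ and $g(f,s)=g(y,s)$. Such $f$ exists because $F_{d''}\ne\emptyset$.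
\item Let $t''=(k'',v)$. A common point of $H_0(t'')$ and $U$ lies in $D$, has level $v$ and $k''\in A$, so (U2) gives $k''{\restriction}|v|\ne k{\restriction}|v|$. A common point of $H_0(t'')$ and $M$ is either $t''$, and then $k''=k$, or a point of $D$ of level $v=\xi{\restriction}i$ with $i=|v|$ and $k''\in A\subset k^{(i)}$. In both cases $k''{\restriction}|v|=k{\restriction}|v|$.
\item A common point of $H_0(s'')$ and $U$ lies in $D$ and has $s''\in B$, so (U3) gives $\varepsilon(y,s,s'')=0$. A common point of $H_0(s'')$ and $M$ in $T\cup S$ gives $k''=k$, so $\varepsilon(y,s,s'')=1$ by default; a common point in $D$ has $s''\in B$, so $\varepsilon(y,s,s'')=1$ by (N3).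
\end{itemize}

The seven cases cover all pairs of distinct points, and Lemma~\ref{lem:zenor} completes the proof.
\end{proof}

\section{The countable chain condition}\label{sec:ccc}

The clauses (N3), (N4), (U2), (U3) could in principle be satisfied by no point of $D$. Genericity rules this out.

\begin{lemma}\label{lem:dense}
$D$ is dense in $X$.
\end{lemma}

\begin{proof}
Every $M(s;m,\Phi)$ contains a basic neighborhood of a point of $T$, so two types of sets remain.

\emph{$N(t;m,\Sigma,Y_0,S_0)$ with $t=(k,u)$.} Enlarging $\Sigma$ shrinks the set, so we may assume $\Sigma\ne\emptyset$. We claim that some $f\in Y$ satisfies (N4). Given $p\in P$, choose $f\in Y\setminus Y_0$ not mentioned in $p$. Extend $p$ so that it is defined at $(y,s)$ for $y\in Y_0$, $s\in\Sigma$; the extension still does not mention $f$. Then assign the value $0$ to $(f,s')$ for $s'\in S_0$, and to $(f,s)$ for $s\in\Sigma$ a value $c\ge1$ larger than all the values at the coordinates $(y,s)$ just considered. This is consistent because $\Sigma\cap S_0=\emptyset$. So the conditions that guarantee (N4) for some $f$ are dense, and the claim follows from (F2). The point $(u,m,\{k\},\Sigma,\{f\})$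 satisfies (N1), (N2), (N4), and also (N3) by the default value of $\varepsilon$, since all elements of $\Sigma$ have first coordinate $k$.

\emph{$U(y;m,K_0,S_0,Y_0)$.} Fix $a\in K\setminus K_0$. Given $p\in P$, choose $u$ so long that $|u|\ge m$, that $a{\restriction}|u|\ne k{\restriction}|u|$ for $k\in K_0$, and that $(a,u)$ is not mentioned in $p$. Choose $b\in S$ not mentioned in $p$ with $k_b\notin\{k_s:s\in S_0\}$. Extend $p$ by assigning $1$ to $(y,(a,u))$ and $(y,b)$, $0$ to $(y',(a,u))$ and $(y',b)$ for $y'\in Y_0$, and $0$ to $(y,s,b)$ for $s\in S_0$; the last are coordinates because $k_s\ne k_b$, and the assignments are consistent because $y\notin Y_0$. By (F2) there are $u$ and $b$ for which $(u,0,\{a\},\{b\},\{y\})$ satisfies (U1)--(U3), and (U4) holds because $F=\{y\}$.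
\end{proof}

In Example~\ref{ex:test} two boxes of the same type were amalgamated by taking unions. Now each new element of the union must also agree with an old element on finitely many generic functions. For two conditions indexed by $\alpha\ne\beta$, the values needed are at coordinates that mix objects of $\alpha$ with objects of $\beta$. Neither condition has decided these, and we set them by copying the values of the first condition along a retraction. We recall the $\Delta$-system lemma: if $(E_\alpha)_{\alpha<\omega_1}$ are finite sets, there are an uncountable $\Gamma\subset\omega_1$ and a set $E$, the \emph{root}, with $E_\alpha\cap E_\beta=E$ for all distinct $\alpha,\beta\in\Gamma$.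

\begin{proposition}\label{prop:ccc}
$X$ is a ccc-space.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:dense}, every member of an uncountable family of nonempty open sets meets one of the countably many open sets $D_{u,j}$, so uncountably many members meet the same one. It therefore suffices to show that each $D_{u,j}$ is ccc. Fix $u$ and $j$.

\medskip
\noindent\emph{A neighborhood base.} For $(u,j,A,B,F)\in D_{u,j}$, finite $Q\subset Y$, $R\subset S$ and $n<\omega$, let $O(A,B,F;Q,R,n)$ be the set of all $(u,j,A',B',F')$ with $A\subset A'$, $B\subset B'$, $F\subset F'$ such that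
\begin{itemize}
\item each $a'\in A'$ has a \emph{partner} $a\in A$ with $a'{\restriction}n=a{\restriction}n$ and $h(y,(a',u))=h(y,(a,u))$ for $y\in Q$;
\item each $b'\in B'$ has a partner $b\in B$ with $b'{\restriction}n=b{\restriction}n$, $g(y,b')=g(y,b)$ and $\varepsilon(y,s,b')=\varepsilon(y,s,b)$ for $y\in Q$, $s\in R$;
\item each $f'\in F'$ has a partner $f\in F$ with $f'{\restriction}n=f{\restriction}n$ and $g(f',s)=g(f,s)$ for $s\in R$.
\end{itemize}
The conditions on $a'$, $b'$, $f'$ describe basic neighborhoods of $a$, $b$, $f$ in $\tau_{K,u}$, $\tau_S$, $\tau_Y$. So these sets form a neighborhood base at $(u,j,A,B,F)$, and they shrink when $Q$ and $R$ are enlarged.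

\medskip
\noindent\emph{Choosing conditions.} We now work in $\mathbf V$. Suppose that $p\in P$ forces that $(\dot o_\alpha)_{\alpha<\omega_1}$ are pairwise disjoint nonempty open subsets of $D_{u,j}$. For each $\alpha$ there are $p'_\alpha\le p$ and $A_\alpha,B_\alpha,F_\alpha,Q_\alpha,R_\alpha,n_\alpha$ such that $p'_\alpha$ forces $O(A_\alpha,B_\alpha,F_\alpha;Q_\alpha,R_\alpha,n_\alpha)\subset\dot o_\alpha$. Choose finite sets $Y_\alpha\supset F_\alpha\cup Q_\alpha$, $S_\alpha\supset B_\alpha\cup R_\alpha$, $K_\alpha\supset A_\alpha$ such that $k_s\in K_\alpha$ for $s\in S_\alpha$ and every coordinate in $\mathrm{dom}\,p'_\alpha$ is an \emph{$\alpha$-coordinate}, that is, has the form $(y,s)$, $(y,(k,v))$ or $(y,s,s')$ with $y\in Y_\alpha$, $s,s'\in S_\alpha$, $k\in K_\alpha$, $v\in2^{<\omega}$. Extend $p'_\alpha$ to a condition $p_\alpha$ whose domain consists of $\alpha$-coordinates and contains all $\alpha$-coordinates of the forms $(y,s)$, $(y,(k,u))$ and $(y,s,s')$. Then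
\begin{equation}\label{eq:palpha}
p_\alpha\ \text{ forces }\ O(A_\alpha,B_\alpha,F_\alpha;Y_\alpha,S_\alpha,n_\alpha)\subset\dot o_\alpha .
\end{equation}

\medskip
\noindent\emph{Two isomorphic conditions.} By the $\Delta$-system lemma, applied to the disjoint unions of $Y_\alpha$, $S_\alpha$, $K_\alpha$, there is an uncountable $\Gamma$ on which each of the three families has a root. For $\alpha\in\Gamma$ enumerate each of $Y_\alpha,S_\alpha,K_\alpha$ with the root first, in an order that does not depend on $\alpha$. The \emph{type} of $\alpha$ consists of: the three cardinalities; $n_\alpha$; the sets of indices of the elements of $A_\alpha,B_\alpha,F_\alpha$; the map $s\mapsto k_s$ written in indices; the restrictions to $n_\alpha$ of the enumerated elements; and the function $p_\alpha$ with elements of $Y_\alpha,S_\alpha,K_\alpha$ replaced by their indices. There are countably many types, so two distinct $\alpha,\beta\in\Gamma$ have the same type. Put $n=n_\alpha=n_\beta$. Matching indices gives bijections $Y_\alpha\to Y_\beta$, $S_\alpha\to S_\beta$, $K_\alpha\to K_\beta$, all denoted by $\pi$, that are the identity on $Y_\alpha\cap Y_\beta$,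 $S_\alpha\cap S_\beta$, $K_\alpha\cap K_\beta$, carry $A_\alpha,B_\alpha,F_\alpha$ onto $A_\beta,B_\beta,F_\beta$, and satisfy $k_{\pi(s)}=\pi(k_s)$ and $\pi(x){\restriction}n=x{\restriction}n$. Applied entrywise, $\pi$ maps $\mathrm{dom}\,p_\alpha$ onto $\mathrm{dom}\,p_\beta$, and $p_\beta(\pi(c))=p_\alpha(c)$. A coordinate $c$ in both domains has all its entries in the roots, so $\pi(c)=c$ and $p_\alpha(c)=p_\beta(c)$. Hence $p_\alpha\cup p_\beta$ is a condition.

\medskip
\noindent\emph{The amalgamation.} Let $Y^*=Y_\alpha\cup Y_\beta$, $S^*=S_\alpha\cup S_\beta$, $K^*=K_\alpha\cup K_\beta$. Let $\rho$ map these sets onto $Y_\alpha,S_\alpha,K_\alpha$ by the identity on elements of the $\alpha$-sets and by $\pi^{-1}$ on elements of the $\beta$-sets; the two rules agree on the roots. We have $k_{\rho(s)}=\rho(k_s)$ for $s\in S^*$: if $s\in S_\alpha$, then $k_s\in K_\alpha$ and both sides equal $k_s$; if $s\in S_\beta$, then $k_s\in K_\beta$ and both sides equal $\pi^{-1}(k_s)$.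

Let $C^*$ be the set of all tuples $(y,s)$, $(y,(k,u))$, $(y,s,s')$ with $y\in Y^*$, $s,s'\in S^*$, $k\in K^*$, where $k_s=k_{s'}$ is allowed, and let $C_\alpha\subset C^*$ be the set of those with entries in $Y_\alpha,S_\alpha,K_\alpha$. Define $\mathrm{val}$ on $C_\alpha$ by $\mathrm{val}(c)=p_\alpha(c)$ if $c\in I$ and $\mathrm{val}(y,s,s')=1$ if $k_s=k_{s'}$. Applied entrywise, $\rho$ maps $C^*$ to $C_\alpha$. Let $r(c)=\mathrm{val}(\rho(c))$ for $c\in C^*\cap I$. If $c\in\mathrm{dom}\,r\cap\mathrm{dom}\,p_\alpha$, then $\rho(c)=c$ and $r(c)=p_\alpha(c)$. If $c\in\mathrm{dom}\,r\cap\mathrm{dom}\,p_\beta$, then $\rho(c)=\pi^{-1}(c)\in\mathrm{dom}\,p_\alpha$ and $r(c)=p_\alpha(\pi^{-1}(c))=p_\beta(c)$. So $q=r\cup p_\alpha\cup p_\beta$ is a condition, and $q\le p$.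

The condition $q$ forces that the value of $g$, $h$ or $\varepsilon$ at every $c\in C^*$ equals $\mathrm{val}(\rho(c))$. For $c\in I$ this is the definition of $r$. For $c=(y,s,s')$ with $k_s=k_{s'}$, the value of $\varepsilon$ is the default value $1$, and $k_{\rho(s)}=\rho(k_s)=\rho(k_{s'})=k_{\rho(s')}$, so $\mathrm{val}(\rho(c))=1$ as well. Consequently $q$ forces:
\begin{itemize}
\item[$(\dagger)$] the values of $g,h,\varepsilon$ on $C^*$ do not change when an entry $x$ is replaced by an entry $x'$ with $\rho(x')=\rho(x)$.
\end{itemize}

\noindent\emph{A common point.} Let $d=(u,j,A_\alpha\cup A_\beta,B_\alpha\cup B_\beta,F_\alpha\cup F_\beta)$. Then $q$ forces that $d$ belongs to $O(A_\alpha,B_\alpha,F_\alpha;Y_\alpha,S_\alpha,n)$. Indeed, an element of $A_\alpha$, $B_\alpha$ or $F_\alpha$ is its own partner. An element $x'$ of $A_\beta$, $B_\beta$ or $F_\beta$ has the partner $\pi^{-1}(x')$, which lies in the corresponding $\alpha$-set, has the same restriction to $n$, and has the same $\rho$-image as $x'$, so that all required equalities follow from $(\dagger)$. Also $q$ forces $d\in O(A_\beta,B_\beta,F_\beta;Y_\beta,S_\beta,n)$: an element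 $x$ of $A_\alpha$, $B_\alpha$ or $F_\alpha$ has the partner $\pi(x)$, since $\pi(x){\restriction}n=x{\restriction}n$ and $\rho(\pi(x))=x=\rho(x)$. By \eqref{eq:palpha}, $q$ forces $d\in\dot o_\alpha\cap\dot o_\beta$, although $q\le p$. This contradiction completes the proof.
\end{proof}

\section{No first-countable Hausdorff condensation}\label{sec:nocond}

We shall find $s=(k,\xi)$ and $y$ that a given coarser first-countable topology does not separate. The common points of their neighborhoods will have the form $(\xi{\restriction}i,j,\{k\},\Sigma,\{y\})$, the analogue of the point $(\{k\},\{y\})$ in \eqref{eq:testpoint}. For such a point, the clauses of (N3) and (U4) hold automatically, and those on restrictions hold for large $i$ if $y$ has not named $k$. What remains are five requirements on generic values, and the next lemma shows that they are met for infinitely many $i$ if $y$ is generic over the countably many parameters chosen along the branch $s$.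

\begin{lemma}\label{lem:generic}
Let $s=(k,\xi)\in S$ and $t_i=t_i(s)$. For $i,l<\omega$ let
\[
\Sigma^l_i\subset\{(k,\xi'):\xi'\in\Xi\setminus\{\xi\},\ \xi'{\restriction}i=\xi{\restriction}i\},\qquad Y^l_i\subset Y,\qquad S^l_i\subset S\setminus\Sigma^l_i
\]
be finite sets. Then all but countably many $y\in Y$ have the following property: for all $l,m<\omega$, all finite $S'\subset S$ with $k\notin\{k_{s_*}:s_*\in S'\}$ and all finite $Y'\subset Y\setminus\{y\}$ there is $i\ge m$ such that
\begin{enumerate}
\item[(1)] $g(y,b)\ne g(y_0,b)$ for $b\in\Sigma^l_i$, $y_0\in Y^l_i$;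
\item[(2)] $g(y,b)>g(y,s_0)$ for $b\in\Sigma^l_i$, $s_0\in S^l_i$;
\item[(3)] $\varepsilon(y,s_*,b)=0$ for $b\in\Sigma^l_i$, $s_*\in S'$;
\item[(4)] $h(y,t_i)>h(y',t_i)$ for $y'\in Y'$;
\item[(5)] $g(y,b)>g(y',b)$ for $b\in\Sigma^l_i$, $y'\in Y'$.
\end{enumerate}
\end{lemma}

\begin{proof}
The given family is a countable sequence of elements of $\mathbf V$, so by (F3) it lies in $\mathbf V_1=\mathbf V[G{\restriction}I']$ for some countable $I'\subset I$ with $I'\in\mathbf V$. Let $y\in Y$ be not mentioned in $I'$ and not in $\bigcup_{i,l}Y^l_i$; this excludes countably many $y$. Fix $l,m,S',Y'$. In $\mathbf V_1$, let $\mathcal D$ be the set of $p\in P_{I\setminus I'}$ such that for some $i\ge m$ the function $p\cup\bigcup(G{\restriction}I')$ is defined at all coordinates occurring in (1)--(5) and its values satisfy (1)--(5). By (F4) it suffices to show that $\mathcal D$ is dense in $P_{I\setminus I'}$.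

Let $p\in P_{I\setminus I'}$. An element $(k,\xi')$ with $\xi'\ne\xi$ belongs to $\Sigma^l_i$ only if $\xi'{\restriction}i=\xi{\restriction}i$, hence for only finitely many $i$; and the points $t_i$ are distinct. As $p$ mentions finitely many elements, there is $i\ge m$ such that $p$ mentions neither $t_i$ nor any element of $\Sigma^l_i$. Consider two finite sets of coordinates:
\begin{align*}
J_0&=\{(y_0,b):y_0\in Y^l_i\cup Y',\,b\in\Sigma^l_i\}\cup\{(y,s_0):s_0\in S^l_i\}\cup\{(y',t_i):y'\in Y'\},\\
J_1&=\{(y,b):b\in\Sigma^l_i\}\cup\{(y,t_i)\}\cup\{(y,s_*,b):s_*\in S',\,b\in\Sigma^l_i\}.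
\end{align*}
The triples in $J_1$ are coordinates because $k_{s_*}\ne k=k_b$. The set $J_1$ is disjoint from $J_0$ because $y\notin Y^l_i\cup Y'$ and $S^l_i\cap\Sigma^l_i=\emptyset$; from $\mathrm{dom}\,p$ by the choice of $i$; and from $I'$ because $I'$ does not mention $y$. First extend $p$ arbitrarily to $J_0\setminus I'$, so that together with $\bigcup(G{\restriction}I')$ it is defined on $J_0$. Let $c$ be larger than all values on $J_0$. Then assign $c$ to the coordinates $(y,b)$ and $(y,t_i)$, and $0$ to the coordinates $(y,s_*,b)$. The resulting condition belongs to $\mathcal D$.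
\end{proof}

\begin{proposition}\label{prop:nocond}
$X$ does not condense onto a first-countable Hausdorff space.
\end{proposition}

\begin{proof}
Suppose that $\tau'\subset\tau$ is a first-countable Hausdorff topology on $X$. For each $x\in X$ fix a countable local base $\mathcal B_x$ of $\tau'$ at $x$ consisting of $\tau'$-open sets. Each member of $\mathcal B_x$ is $\tau$-open, so it contains a basic $\tau$-neighborhood of each of its points.

\medskip
\noindent\emph{Step 1: a tree that no $y$ names.} For $y\in Y$, choose inside each member of $\mathcal B_y$ a set $U(y;m,K_0,S_0,Y_0)$, and let $K_y$ be the union of all the sets $K_0\cup\{k_{s_*}:s_*\in S_0\}$ so chosen. Each $K_y$ is countable, so $|\bigcup_{y\in Y}K_y|\le\omega_1<\omega_2=|K|$ by (F1). Fix $k\in K\setminus\bigcup_{y\in Y}K_y$.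

\medskip
\noindent\emph{Step 2: a branch that no node names.} For each $t=(k,u)$, $u\in2^{<\omega}$, choose inside each member of $\mathcal B_t$ a set $N(t;m,\Sigma,Y_0,S_0)$ with $\Sigma\ne\emptyset$; this is possible because enlarging $\Sigma$ shrinks the set. The union $E$ of all the sets $\Sigma$ so chosen is countable. Since $\Xi$ is uncountable, there is $\xi\in\Xi$ with $s=(k,\xi)\notin E$. Put $t_i=t_i(s)$.

Let $\mathcal B_s=\{W_l:l<\omega\}$. Since $W_l\in\tau$, it contains some $M(s;m_l,\Phi)$, so $t_i\in W_l$ for $i\ge m_l$. Since $W_l\in\tau'$, for $i\ge m_l$ it contains a member of $\mathcal B_{t_i}$, and hence one of the sets chosen in this step: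
\[
N(t_i;m^l_i,\Sigma^l_i,Y^l_i,S^l_i)\subset W_l\qquad(i\ge m_l).
\]
By admissibility the elements of $\Sigma^l_i$ have the form $(k,\xi')$ with $\xi'{\restriction}i=\xi{\restriction}i$, and $S^l_i\cap\Sigma^l_i=\emptyset$. Moreover $\xi'\ne\xi$, because $\Sigma^l_i\subset E$ and $s\notin E$. For $i<m_l$ let $\Sigma^l_i=Y^l_i=S^l_i=\emptyset$. The hypotheses of Lemma~\ref{lem:generic} hold.

\medskip
\noindent\emph{Step 3: a generic $y$.} Since $Y$ is uncountable, some $y\in Y$ has the property in Lemma~\ref{lem:generic}. As $\tau'$ is Hausdorff, some $W_l$ is disjoint from some member of $\mathcal B_y$, hence from one of the sets $U=U(y;m',K_0,S_0,Y_0)$ chosen in Step 1. We have $k\notin K_0$ and $k\notin\{k_{s_*}:s_*\in S_0\}$. Take $m\ge\max\{m_l,m'\}$ with $k{\restriction}m\ne k_0{\restriction}m$ for all $k_0\in K_0$, and let $i\ge m$ be given by Lemma~\ref{lem:generic} for $l$, $m$, $S'=S_0$, $Y'=Y_0$.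

\medskip
\noindent\emph{Step 4: a common point.} Since $\Sigma^l_i\ne\emptyset$, we have a point
\[
d=(\xi{\restriction}i,\ m^l_i,\ \{k\},\ \Sigma^l_i,\ \{y\})\in D .
\]
It belongs to $N(t_i;m^l_i,\Sigma^l_i,Y^l_i,S^l_i)\subset W_l$: its level is that of $t_i$; (N1) holds with equality; (N2) holds as $A=\{k\}$; (N3) holds as $B=\Sigma^l_i$ and $\varepsilon(y_0,b,b')=1$ by default for $b,b'\in\Sigma^l_i$; and (N4) for $F=\{y\}$ is (1) and (2). It also belongs to $U$: (U1) holds as $i\ge m'$; (U2) for $A=\{k\}$ follows from $k{\restriction}i\ne k_0{\restriction}i$ $(k_0\in K_0)$ and (4); (U3) for $B=\Sigma^l_i$ is (3) and (5); and (U4) holds as $F=\{y\}$. So $d\in W_l\cap U=\emptyset$, a contradiction.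
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:forcing}]
The space $(X,\tau)$ of Section~\ref{sec:space} has cardinality $\omega_2$. It is zero-dimensional by Lemma~\ref{lem:zerodim}, is Hausdorff with a regular $G_\delta$-diagonal by Proposition~\ref{prop:diag}, is ccc by Proposition~\ref{prop:ccc}, and does not condense onto a first-countable Hausdorff space by Proposition~\ref{prop:nocond}.
\end{proof}

\begin{remark}
Each of the three choices in the proof of Proposition~\ref{prop:nocond} closes one way of separating $y$ from $s=(k,\xi)$ in $\tau$.
\begin{itemize}
\item If $y$ names $k$, then $U(y;0,\{k\},\emptyset,\emptyset)$ misses every basic neighborhood of $s$, as in the proof of Lemma~\ref{lem:zerodim}. Step 1 excludes this, and it is the only place where the inequality $|K|>\omega_1$ is needed; by Theorem~\ref{thm:omega1} the proposition fails if $|K|=\omega_1$. The hypothesis $2^\omega\ge\omega_2$ serves to place $K$ inside $2^\omega$, and by Theorem~\ref{thm:card} a ccc example of size $\omega_2$ requires $2^\omega\ge\omega_2$ in the model where it lives.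
\item If the nodes $t_i(s)$ name $s$, then any $y'\ne y$ with $g(y',s)\ge g(y,s)$ separates: $U(y;0,\emptyset,\emptyset,\{y'\})$ misses $H_0(s)$ by (U3), because $s\in B_d$ for all $d\in H_0(s)\cap D$. Step 2 excludes this.
\item If the nodes name $y$ together with any marker $b$, then $N(t_i(s);0,\{b\},\{y\},\emptyset)$ misses $U(y;0)$ by (N4). Step 3 excludes this.
\end{itemize}
\end{remark}

\begin{thebibliography}{9}

\bibitem{Buzyakova}
Buzyakova, Topology Appl. 153 (2006).

\bibitem{Gotchev}
Ivan S. Gotchev, \emph{Cardinalities of weakly Lindel\"of spaces with regular $G_\kappa$-diagonals}, arXiv:1504.01785 (2015).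

\end{thebibliography}
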